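# An MLUR norm on $c_0$ all of whose slices have diameter 2

## Strongly extreme points, slices, and diameter 2

All spaces are real. For a Banach space $X$ we write $B_X$, $S_X$, $S_{X^*}$ for the unit ball, the unit sphere and the dual unit sphere. $c_0$ is the space of real sequences tending to $0$, $\|x\|=\|x\|_\infty=\sup_l|x_l|$ is its supremum norm, $(e_l)$ its unit vector basis and $(e_l^*)$ the coordinate functionals. A norm $|\cdot|$ on $c_0$ is *equivalent* to $\|\cdot\|$ if $c\|x\|\le|x|\le C\|x\|$ for some $0<c\le C$. Every notion below depends on the norm and is read with respect to the norm under discussion.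

**Definition (strongly extreme point, MLUR).** A point $x\in S_X$ is a *strongly extreme point* of $B_X$ if $\|x_n\|\to0$ for every sequence $(x_n)$ in $X$ with $\|x\pm x_n\|\to1$. The space (or its norm) is *midpoint locally uniformly rotund*, MLUR, if every $x\in S_X$ is a strongly extreme point of $B_X$.

In words: if $x$ is the midpoint of two points that are almost in the ball, then these two points are close to $x$. By homogeneity, in an MLUR space $\|x\pm x_n\|\to\|x\|$ implies $x_n\to0$ for every $x\neq0$, and for $x=0$ this is trivial. *Examples.* In $\ell_2$ we have $\|x+x_n\|^2+\|x-x_n\|^2=2\|x\|^2+2\|x_n\|^2$, so $\ell_2$ is MLUR. In $(c_0,\|\cdot\|_\infty)$ no point of the sphere is strongly extreme: if $\|x\|=1$, then $\|x\pm\frac12e_n\|=1$ as soon as $|x_n|\le\frac12$ and $x$ attains its norm at a coordinate other than $n$, hence for all large $n$.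

**Definition (LUR).** $X$ is *locally uniformly rotund*, LUR, if for $x,v_n\in S_X$ the condition $\|x+v_n\|\to2$ implies $\|x-v_n\|\to0$. *Example.* $\ell_2$, where $\|x-v_n\|^2=4-\|x+v_n\|^2$.

LUR implies MLUR. Let $\|x\|=1$, $\|x\pm x_n\|\to1$, and put $g_n(t)=\|x+tx_n\|$, a convex function. Since $0=\frac13(-1)+\frac23\cdot\frac12$, we get $1=g_n(0)\le\frac13g_n(-1)+\frac23g_n(\frac12)$, so $\liminf_n g_n(\frac12)\ge1$. Hence $\|x+(x+x_n)\|=2g_n(\frac12)$ has $\liminf\ge2$, and it is at most $1+\|x+x_n\|\to2$. Normalizing $x+x_n$, whose norm tends to $1$, LUR gives $x+x_n\to x$.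

**Definition (slice, LD2P).** For $x^*\in S_{X^*}$ and $\varepsilon>0$, the set $S(x^*,\varepsilon)=\{x\in B_X:x^*(x)>1-\varepsilon\}$ is a *slice* of $B_X$. $X$ has the *local diameter 2 property*, LD2P, if every slice of $B_X$ has diameter $2$.

*Examples.* In $\ell_2$, for $u,v\in S(e_1^*,\varepsilon)$ with $\varepsilon<1$ we have $\|u-v\|^2=2\|u\|^2+2\|v\|^2-\|u+v\|^2\le4-4(1-\varepsilon)^2$, so small slices have small diameter. The space $(c_0,\|\cdot\|_\infty)$ has the LD2P. Recall that $c_0^*=\ell_1$, so that a bounded sequence in $c_0$ which is coordinatewise null is weakly null. Given $x\in S(x^*,\varepsilon)$, replace the $n$-th coordinate of $x$ by $+1$ or by $-1$. Both new points lie in the ball, they are at distance $2$, and they converge weakly to $x$, so they lie in the slice for large $n$.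

**Definition (D2P, SD2P).** $X$ has the *diameter 2 property*, D2P, if every nonempty relatively weakly open subset of $B_X$ has diameter $2$. It has the *strong diameter 2 property*, SD2P, if every convex combination $\sum_q\mu_qS_q$ of slices of $B_X$ has diameter $2$.

A slice is relatively weakly open, and it is a convex combination of one slice, so each of D2P and SD2P implies the LD2P. *Examples in $(c_0,\|\cdot\|_\infty)$.* The weakly open piece $\{x\in B:|x_1|<\frac1{10},\,x_2>\frac12\}$ contains $\frac34e_2\pm e_3$, so it has diameter $2$. The set $\frac12S(e_1^*,\varepsilon)+\frac12S(-e_1^*,\varepsilon)$ contains $\pm e_2=\frac12(e_1\pm e_2)+\frac12(-e_1\pm e_2)$, so it has diameter $2$.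

**Definition (diametral LD2P).** $X$ has the *"diametral" LD2P* if for every slice $S$ of $B_X$, every $x\in S$ of norm one and every $\varepsilon>0$ there is $y\in S$ with $\|x-y\|>2-\varepsilon$.

*Examples.* $(c_0,\|\cdot\|_\infty)$ does not have it: for $\varepsilon\le1$, every $y\in S(e_1^*,\varepsilon)$ has $0\le 1-y_1<\varepsilon\le1$ and $|y_l|\le1$, so $\|e_1-y\|\le1$. The space $C[0,1]$ has it. Let $x$ be of norm one in the slice given by a measure $\mu$. Since $|x|$ attains the value $1$ and $\mu$ has only countably many atoms, there is a $t$ with $|x(t)|>1-\varepsilon$ and $\mu(\{t\})=0$. Put $y=(1-\varphi)x-\varphi\operatorname{sgn}x(t)$ with $\varphi$ continuous, $0\le\varphi\le1=\varphi(t)$. Then $\|y\|\le1$ and $|x(t)-y(t)|=1+|x(t)|>2-\varepsilon$. Moreover $|\mu(y-x)|\le2|\mu|(\operatorname{supp}\varphi)$ is as small as we like when the support of $\varphi$ shrinks to $\{t\}$, so $y$ lies in the slice.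

## MLUR together with LD2P on $c_0$

Rotundity wants midpoints to be rigid. The LD2P wants every slice, however thin, to contain almost antipodal points. The question, taken from Trond A. Abrahamsen, Peter Hájek, Olav Nygaard, Jarno Talponen, and Stanimir Troyanski, "Diameter 2 properties and convexity", arXiv:1506.05237 (2015), is whether the two can coexist on $c_0$:

*Is there a norm $|\cdot|$ on $c_0$, equivalent to the supremum norm, such that $(c_0,|\cdot|)$ is MLUR and has the LD2P?*

Two easy observations show where not to look.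

*Finite dimension.* Let $X\ne\{0\}$ be finite-dimensional and MLUR, and let $x^*\in S_{X^*}$. If $x^*$ took the value $1$ at two points $c\pm d$ of $B_X$ with $d\ne0$, then $\|c\|=\|c\pm d\|=1$, and the constant sequence $d$ would contradict MLUR. So $x^*$ takes the value $1$ at exactly one point $x$ of $B_X$. By compactness any choice $u_n\in S(x^*,\frac1n)$ converges to $x$. Hence the slices shrink to a point.

*LUR norms.* If $X\neq\{0\}$ is LUR, take $x\in S_X$ and $x^*\in S_{X^*}$ with $x^*(x)=1$. For $u_n\in S(x^*,\frac1n)$ we have $\|u_n\|\to1$ and $\|x+u_n\|\ge x^*(x+u_n)>2-\frac1n$, so $u_n\to x$ by LUR. Again the diameter of $S(x^*,\frac1n)$ tends to $0$. So the norm we look for must be MLUR without being LUR.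

The answer to the question is yes. We prove the following.

**Theorem 1.** For every $\eta\in(0,1/8]$ there is a norm $|\cdot|$ on $c_0$ with $\|x\|_\infty\le|x|\le(1+\eta)^{1/2}\|x\|_\infty$ which is MLUR and has the LD2P.

**Theorem 2.** The norm of Theorem 1 has the SD2P.

**Proposition 3.** No equivalent norm on $c_0$ has the "diametral" LD2P.

**Theorem 4.** Every separable Banach space containing an isomorphic copy of $c_0$ has an equivalent MLUR norm with the D2P; in particular it has the LD2P.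

## Two renormings that fail, and what symmetric perturbations cost

Put $q(x)^2=\sum_{l\ge1}2^{-l}x_l^2$, so $q\le\|\cdot\|$.

*Adding a strictly convex term.* The first norm one tries is $N(x)^2=\|x\|^2+q(x)^2$. It fails on both counts.

It is not MLUR. For $x=\sqrt{2/3}\,e_1$ and $x_k=\sqrt{2/3}\,e_k$ with $k\ge2$,
$$N(x\pm x_k)^2=\tfrac23+\tfrac12\cdot\tfrac23+2^{-k}\tfrac23\to1=N(x)^2,\qquad N(x_k)\ge\sqrt{2/3}.$$

It does not have the LD2P. The functional $f=\sqrt{3/2}\,e_1^*$ has norm one, because $\frac32u_1^2\le N(u)^2$ with equality at $u=\sqrt{2/3}\,e_1$. Let $0<\varepsilon<1$ and $u,v\in S(f,\varepsilon)$. Then $u_1\in(\sqrt{2/3}(1-\varepsilon),\sqrt{2/3}]$. From $\|u\|^2+\frac12u_1^2\le1$ we get $\|u\|^2\le1-\frac13(1-\varepsilon)^2\le\frac23+\varepsilon$. From $\frac32u_1^2+\sum_{l\ge2}2^{-l}u_l^2\le1$ we get $\sum_{l\ge2}2^{-l}u_l^2\le1-(1-\varepsilon)^2\le2\varepsilon$. The same holds for $v$, so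
$$N(u-v)^2\le4\bigl(\tfrac23+\varepsilon\bigr)+\tfrac12\varepsilon^2+4\cdot2\varepsilon=\tfrac83+12\varepsilon+\tfrac12\varepsilon^2,$$
which stays below $4$ for small $\varepsilon$. The point of failure: the extra term uses up part of the norm of $x$, so far coordinates can only rise to height about $\sqrt{2/3}$ instead of $1$.

*A supremum with fading weights.* To leave room for far coordinates, let the extra term fade:
$$|x|_\sharp=\sup_j\bigl(x_j^2+2^{-j}q(x)^2\bigr)^{1/2}.$$
Now the LD2P holds. Let $|x|_\sharp=1$, so $\|x\|\le1$, and let $y_n=x+e_n$ or $y_n=x-e_n$. For fixed $j$ and $n>j$ we have $y_n(j)=x_j$, and $|q(y_n)-q(x)|\le q(e_n)\to0$, so the $j$-th expression at $y_n$ tends to its value at $x$, which is at most $1$. For all $j\ge J$ its square is at most $(1+|x_n|)^2+4\cdot2^{-J}$. Hence $\limsup_n|y_n|_\sharp^2\le1+4\cdot2^{-J}$ for every $J$, so $\limsup_n|x\pm e_n|_\sharp\le1$. Since $e_n\to0$ weakly and $|2e_n|_\sharp\ge2$, rescaling $x\pm e_n$ into the ball gives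 two points of any slice that contains $x$, with distance tending to $2$ at least.

But the same computation destroys MLUR at every point of the sphere: $|x+e_n|_\sharp+|x-e_n|_\sharp\ge2$, so $|x\pm e_n|_\sharp\to1$, while $|e_n|_\sharp\ge1$.

This second failure has nothing to do with the particular norm. Suppose $|x|=1$, $\limsup_n|y_n^\pm|\le1$, $|y_n^+-y_n^-|\to2$, and the midpoints $\frac12(y_n^++y_n^-)$ converge to $x$ *in norm*. With $w_n=\frac12(y_n^+-y_n^-)$ we have $|x\pm w_n|\le|y_n^\pm|+\bigl|x-\frac12(y_n^++y_n^-)\bigr|$, so $\limsup_n|x\pm w_n|\le1$. As the sum of the two norms is at least $2$, both tend to $1$, while $|w_n|\to1$. So $x$ is not strongly extreme. In an MLUR space, such pairs of far-apart points must have midpoints that stay away from $x$ in norm. They may still converge to $x$ weakly, and that is all a slice can see.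

## The quarter-for-quarter trade and the construction of the norm

*The trade.* Consider on $\mathbb R^3$ the function $h(a,b,c)=|a+\frac14b|+\frac14|c|$ near a point $(a,0,0)$ with $a\ge\frac12$. Then
$$h(a,-1,\pm1)=\bigl(a-\tfrac14\bigr)+\tfrac14=h(a,0,0).$$
Moving $b$ to $-1$ saves $\frac14$, and this pays for moving $c$ to $+1$ or to $-1$. The midpoint of the two new points is $(a,-1,0)$, at distance $1$ from $(a,0,0)$. A perturbation symmetric about $(a,0,0)$ gets nothing for free: $\frac12\bigl(h(a,b,c)+h(a,-b,-c)\bigr)\ge a+\frac14|c|$ by convexity, and if $c=0$ the larger of the two values is $a+\frac14|b|$.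

So $a$ should be a large coordinate $x_i$ of $x$, and $b$, $c$ two coordinates far out. Since $i$ depends on $x$, every far block of coordinates needs a partner position for each of the indices $i$ up to some bound that grows with the block, and one position for $c$.

*Blocks.* Partition $\mathbb N$ into consecutive intervals $B_1,B_2,\dots$ with $|B_n|=n+1$, write $B_n=\{\langle n,0\rangle<\dots<\langle n,n\rangle\}$ and $x[n,i]:=x_{\langle n,i\rangle}$. Thus $B_1=\{1,2\}$, $B_2=\{3,4,5\}$, $B_3=\{6,7,8,9\}$, and $x[2,1]=x_4$. We have $\min B_n\to\infty$, so $\kappa_n(x):=\max_{l\in B_n}|x_l|\to0$ for $x\in c_0$. Position $i\ge1$ in a block is the partner of coordinate $i$; position $0$ plays the role of $c$.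

*Seminorms.* For $1\le i\le j\le m$ and $n\ge j$ put
$$h_{j,n}(x)=\sum_{i=1}^{j}\bigl|x_i+\tfrac14x[n,i]\bigr|+\tfrac14\bigl|x[n,0]\bigr|,\qquad P_{j,m}(x)=\sup_{n\ge m}h_{j,n}(x),$$
$$s_{i,m}(x)=\sup_{n\ge m}\bigl|x_i+\tfrac14x[n,i]\bigr|,\qquad t_{j,m}(x)=\sup\{|x[n,i]|:\ n\ge m,\ j<i\le n\},$$
$$r_j(x)^2=\sum_{m\ge j}2^{-m}\Bigl(P_{j,m}(x)^2+\sum_{i=1}^js_{i,m}(x)^2+t_{j,m}(x)^2\Bigr)+\sum_{l\ge1}2^{-l}x_l^2 .$$

Here $P_{j,m}$ carries the trade for the first $j$ coordinates, and $t_{j,m}$ controls the far positions that $P_{j,m}$ does not contain. The $s_{i,m}$ are needed because two partners could trade with each other inside $P_{j,m}$: if $x=\frac12e_1+\frac12e_2$ and $v=e_{\langle n,1\rangle}-e_{\langle n,2\rangle}$ with $n\ge2$, then $h_{2,n}(x\pm v)=|\frac12\pm\frac14|+|\frac12\mp\frac14|=1=h_{2,n}(x)$ for both signs. As a sample evaluation, $P_{1,1}(e_1)=h_{1,1}(e_1)=1+\frac14$ because $\langle1,0\rangle=1$, whereas $P_{1,m}(e_1)=1$ for $m\ge2$, and $s_{1,m}(e_1)=1$, $t_{1,m}(e_1)=0$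 for all $m$.

*Bounds.* We have $P_{j,m}\le(\frac54j+\frac14)\|\cdot\|\le\frac32j\|\cdot\|$, $s_{i,m}\le\frac54\|\cdot\|$ and $t_{j,m}\le\|\cdot\|$. Since $\sum_{m\ge j}2^{-m}\le1$ and $\sum_l2^{-l}=1$,
$$r_j(x)^2\le\bigl(\tfrac94j^2+\tfrac{25}{16}j+2\bigr)\|x\|^2\le6j^2\|x\|^2,$$
because $\frac94+\frac{25}{16}+2=\frac{93}{16}\le6$. So $r_j$ is finite, it is a seminorm as an $\ell_2$-sum of seminorms, and it is a norm because of its last term.

*The norm.* Let $\eta\in(0,\frac18]$, $\eta_j=2^{-j}\eta\le\frac1{16}$, $\varepsilon_j=\eta_j/(6j^2)$, and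
$$|x|_j=\bigl(x_j^2+\varepsilon_jr_j(x)^2\bigr)^{1/2},\qquad|x|=\sup_{j\ge1}|x|_j .$$
Each $|\cdot|_j$ is a norm, and
$$|x|_j^2\le x_j^2+\eta_j\|x\|^2. \tag{1}$$
Hence $|\cdot|$ is a norm with $\|x\|\le|x|\le(1+\eta)^{1/2}\|x\|$. By (1), $|x|_j\to0$ as $j\to\infty$, so for $x\neq0$ the supremum defining $|x|$ is attained at some $j$.

*Limits.* Since $\kappa_n(x)\to0$, for fixed $i\le j\le m$
$$\lim_nh_{j,n}(x)=\sum_{i=1}^j|x_i|\le P_{j,m}(x),\qquad\lim_n\bigl|x_i+\tfrac14x[n,i]\bigr|=|x_i|\le s_{i,m}(x), \tag{2}$$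
$$\lim_{m\to\infty}P_{j,m}(x)=\sum_{i=1}^j|x_i|,\qquad\lim_{m\to\infty}s_{i,m}(x)=|x_i|,\qquad\lim_{m\to\infty}t_{j,m}(x)=0. \tag{3}$$
The inequalities in (2) hold because a supremum over $n\ge m$ is at least the limit. The first two limits in (3) hold because a supremum over $n\ge m$ tends to the $\limsup$ as $m\to\infty$, and the last because $t_{j,m}(x)\le\sup_{n\ge m}\kappa_n(x)$.

## Symmetric perturbations are detected: $|\cdot|$ is MLUR

We first need a tool that passes from a norm to the seminorms it is built from.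

**Lemma A.** Let $(s_\lambda)$ be a countable family of seminorms on a vector space with $N(x)^2=\sum_\lambda s_\lambda(x)^2<\infty$ for all $x$. If $\limsup_kN(x\pm x_k)\le N(x)$ for both signs, then $s_\lambda(x\pm x_k)\to s_\lambda(x)$ for every $\lambda$.

**Proof of Lemma A.** Let $a_\lambda=s_\lambda(x+x_k)$ and $b_\lambda=s_\lambda(x-x_k)$. By the triangle inequality $\frac{a_\lambda+b_\lambda}2\ge s_\lambda(x)$. From $\frac12(a^2+b^2)=\bigl(\frac{a+b}2\bigr)^2+\bigl(\frac{a-b}2\bigr)^2$ we get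
$$\tfrac12\bigl(N(x+x_k)^2+N(x-x_k)^2\bigr)-N(x)^2=\sum_\lambda\Bigl[\Bigl(\tfrac{a_\lambda+b_\lambda}2\Bigr)^2-s_\lambda(x)^2\Bigr]+\sum_\lambda\Bigl(\tfrac{a_\lambda-b_\lambda}2\Bigr)^2 .$$
Every term on the right is $\ge0$, and the left side has $\limsup_k\le0$. So every term tends to $0$ as $k\to\infty$, that is, $a_\lambda+b_\lambda\to2s_\lambda(x)$ and $a_\lambda-b_\lambda\to0$. Therefore $a_\lambda\to s_\lambda(x)$ and $b_\lambda\to s_\lambda(x)$. $\square$

For real numbers we shall use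
$$\max_\pm|a\pm c|=|a|+|c|,\qquad\tfrac12\bigl(|a+c|+|a-c|\bigr)\ge\max(|a|,|c|). \tag{4}$$

Now let $|x|=1$ and $|x\pm x_k|\to1$, and suppose $\|x_k\|\not\to0$. Passing to a subsequence, $\|x_k\|\ge\rho>0$ for all $k$. We derive a contradiction.

**Step 1 (reduce to one index $j$, and then to single seminorms).** The supremum is attained, so fix $j$ with $|x|_j=1$. Then
$$\limsup_k|x\pm x_k|_j\le\lim_k|x\pm x_k|=1=|x|_j .$$
Since $|\cdot|_j^2$ is a countable sum of squares of seminorms (multiples of the coordinate moduli and of the $P_{j,m},s_{i,m},t_{j,m}$), Lemma A gives, as $k\to\infty$,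
$$P_{j,m}(x\pm x_k)\to P_{j,m}(x),\quad s_{i,m}(x\pm x_k)\to s_{i,m}(x),\quad t_{j,m}(x\pm x_k)\to t_{j,m}(x)\qquad(m\ge j\ge i\ge1), \tag{5}$$
and $|x_l\pm x_k(l)|\to|x_l|$ for every $l$.

**Step 2 (show that the size of $x_k$ escapes to infinity).** For each $l$,
$$x_k(l)^2=\tfrac12\bigl[(x_l+x_k(l))^2+(x_l-x_k(l))^2\bigr]-x_l^2\to0 .$$
Choose $l_k=\langle n_k,i_k\rangle$ with $|x_k(l_k)|=\|x_k\|\ge\rho$. For any $L$ the coordinates $x_k(1),\dots,x_k(L)$ are eventually smaller than $\rho$ in modulus, so $l_k\to\infty$ and hence $n_k\to\infty$. Infinitely many of the $i_k$ are equal to $0$, or lie in $\{1,\dots,j\}$, or exceed $j$. In the second case one value repeats infinitely often. So after passing to a subsequence one of the following cases holds for all $k$. Fix $m\ge j$ and let $k$ be so large that $n_k\ge m$.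

**Step 3 (case (a): $i_k=i$ with a fixed $i\in\{1,\dots,j\}$).** Here $s_{i,m}$ detects $x_k$. For the linear functional $f_k(z)=z_i+\frac14z[n_k,i]$, (4) gives
$$\max_\pm s_{i,m}(x\pm x_k)\ge\max_\pm|f_k(x)\pm f_k(x_k)|=|f_k(x)|+|f_k(x_k)|\ge\bigl|x_i+\tfrac14x[n_k,i]\bigr|+\tfrac\rho4-|x_k(i)|.$$
Let $k\to\infty$. The left side tends to $s_{i,m}(x)$ by (5), and on the right $x[n_k,i]\to0$, $x_k(i)\to0$. So $s_{i,m}(x)\ge|x_i|+\frac\rho4$ for all $m\ge j$, which contradicts (3).

**Step 4 (case (b): $i_k=0$ for all $k$).** Here $P_{j,m}$ detects $x_k$. By (4), applied in each summand of $h_{j,n_k}$,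
$$\tfrac12\sum_\pm P_{j,m}(x\pm x_k)\ge\tfrac12\sum_\pm h_{j,n_k}(x\pm x_k)\ge\sum_{i=1}^j\bigl|x_i+\tfrac14x[n_k,i]\bigr|+\tfrac14\rho .$$
Letting $k\to\infty$ and using (5), $P_{j,m}(x)\ge\sum_{i\le j}|x_i|+\frac\rho4$ for all $m\ge j$, which contradicts (3).

**Step 5 (case (c): $i_k>j$ for all $k$).** Here $t_{j,m}$ detects $x_k$: by (4),
$$\tfrac12\sum_\pm t_{j,m}(x\pm x_k)\ge\tfrac12\sum_\pm|x_{l_k}\pm x_k(l_k)|\ge\rho .$$
So $t_{j,m}(x)\ge\rho$ for all $m\ge j$, which contradicts (3).

Hence $\|x_k\|\to0$, equivalently $|x_k|\to0$, and $|\cdot|$ is MLUR. $\square$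

## The shifted pairs $x-\omega e_{\langle n,i\rangle}\pm e_{\langle n,0\rangle}$: LD2P and SD2P

Let $|x|=1$. Then $\|x\|\le1$, and applying (1) at an index where $|x|$ is attained, $1\le(1+\frac1{16})\|x\|^2$, so $\|x\|>\frac12$. Hence we may put
$$i=i(x)=\min\{l:|x_l|\ge\tfrac12\},\qquad\omega=\operatorname{sgn}x_i,\qquad u_n^\pm=-\omega e_{\langle n,i\rangle}\pm e_{\langle n,0\rangle}\quad(n\ge i).$$

**Lemma B.** $\limsup_{n\to\infty}|x+u_n^\pm|\le1$ for each sign.

We use the reverse Fatou lemma for series: if $0\le a_\lambda^{(n)}\le b_\lambda$ with $\sum_\lambda b_\lambda<\infty$, then $\limsup_n\sum_\lambda a_\lambda^{(n)}\le\sum_\lambda\limsup_na_\lambda^{(n)}$. (Split off finitely many terms; the rest is at most a tail of $\sum b_\lambda$.)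

**Proof of Lemma B.** Let $y_n=x+u_n^+$ or $y_n=x+u_n^-$, and $\kappa_n=\kappa_n(x)\le1$. Outside $B_n$ the coordinates of $y_n$ are those of $x$, and inside they are at most $1+\kappa_n$ in modulus, so $\|y_n\|\le1+\kappa_n\le2$. We treat the indices $j$ in three ranges.

**Step 1 ($j<i$: there is room to spare).** For such $j$ the jump in $t_{j,m}$ caused by $e_{\langle n,i\rangle}$ is not controlled, and need not be. If $\min B_n>i$, then $y_n(j)=x_j$ and $|x_j|<\frac12$ by the choice of $i$, so (1) gives $|y_n|_j^2\le\frac14+4\eta_j\le\frac12$.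

**Step 2 (a fixed $j\ge i$: the trade).** We show $\limsup_n|y_n|_j\le|x|_j\le1$. The seminorms in $r_j$ are bounded along $(y_n)$ by a constant depending only on $j$, since $\|y_n\|\le2$, and their weights are summable. So by the reverse Fatou lemma it suffices to show $\limsup_ns(y_n)\le s(x)$ for each seminorm $s$ in $r_j$. The coordinates cause no problem, since $y_n(l)\to x_l$ for every $l$. Let $n$ be so large that $\min B_n>j$. Then the coordinates $1,\dots,j$ of $y_n$ and $x$ agree, so in particular $y_n(j)=x_j$.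

* The seminorm $t_{j,m}$ contains only positions larger than $j$ in the blocks. We changed only the positions $i\le j$ and $0$ of $B_n$. So $t_{j,m}(y_n)=t_{j,m}(x)$.
* For $i'\le j$, $i'\ne i$, nothing in $s_{i',m}$ has changed, so $s_{i',m}(y_n)=s_{i',m}(x)$. In $s_{i,m}$ only the term with index $n$ changes (if $n\ge m$). Since $|x_i|\ge\frac12$ we have $|x_i-\frac\omega4|=|x_i|-\frac14$, so the new term is
$$\bigl|x_i-\tfrac\omega4+\tfrac14x[n,i]\bigr|\le|x_i|-\tfrac14+\tfrac14\kappa_n\le|x_i|\le s_{i,m}(x),$$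
the last inequality by (2). So $s_{i,m}(y_n)\le s_{i,m}(x)$.
* In $P_{j,m}$ only the term with index $n$ changes. Its new value is
$$\sum_{i'\le j,\,i'\ne i}\bigl|x_{i'}+\tfrac14x[n,i']\bigr|+\bigl|x_i-\tfrac\omega4+\tfrac14x[n,i]\bigr|+\tfrac14\bigl|x[n,0]\pm1\bigr|\le\sum_{i'\le j}|x_{i'}|-\tfrac14+\tfrac14+\tfrac{j+1}4\kappa_n .$$
The saving $\frac14$ at coordinate $i$ pays exactly for the $\frac14$ at position $0$. By (2) the bound is at most $P_{j,m}(x)+\frac{j+1}4\kappa_n$. So $\limsup_nP_{j,m}(y_n)\le P_{j,m}(x)$.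

**Step 3 (all $j\ge J$ at once, where $J>i$).** By (1) and $\|y_n\|\le1+\kappa_n\le 2$, $|y_n|_j^2\le(1+\kappa_n)^2+4\eta_J$ for all $j\ge J$.

**Step 4 (put the ranges together).** Only finitely many $j<J$ are handled one at a time, so
$$\limsup_n|y_n|^2=\limsup_n\sup_j|y_n|_j^2\le\max\bigl\{\tfrac12,\,1,\,1+4\eta_J\bigr\}=1+4\eta_J$$
for every $J>i$. Let $J\to\infty$. $\square$

**Proof of the LD2P.** Let $X=(c_0,|\cdot|)$ and let $S=S(x^*,\varepsilon)$ be a slice of $B_X$, $|x^*|=1$. Choose $x$ with $|x|=1$ and $x^*(x)>1-\varepsilon$. Put $y_n^\pm=x+u_n^\pm$ and $\lambda_n=\max\{1,|y_n^+|,|y_n^-|\}$. By Lemma B, $\lambda_n\to1$. The sequences $(u_n^\pm)$ are bounded and coordinatewise null, hence weakly null, so $x^*(y_n^\pm/\lambda_n)\to x^*(x)>1-\varepsilon$. Thus $y_n^\pm/\lambda_n\in S$ for large $n$, and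
$$\Bigl|\frac{y_n^+}{\lambda_n}-\frac{y_n^-}{\lambda_n}\Bigr|=\frac{|2e_{\langle n,0\rangle}|}{\lambda_n}\ge\frac{2\|e_{\langle n,0\rangle}\|}{\lambda_n}\to2 .$$
So every slice has diameter $2$. Together with the previous section this proves Theorem 1. $\blacksquare$

**Proof of Theorem 2.** The direction $e_{\langle n,0\rangle}$ in which the pair splits does not depend on $x$, so several slices can be treated simultaneously. Let $S_1,\dots,S_p$ be slices of $B_X$, $\mu_q\ge0$, $\sum_q\mu_q=1$. Choose $x^q\in S_q$ with $|x^q|=1$, let $i_q=i(x^q)$, $\omega_q=\operatorname{sgn}x^q_{i_q}$, and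
$$y_n^{q,\pm}=x^q-\omega_qe_{\langle n,i_q\rangle}\pm e_{\langle n,0\rangle}\qquad(n\ge\max_qi_q).$$
By Lemma B, $\lambda_n=\max\{1,\max_{q,\pm}|y_n^{q,\pm}|\}\to1$. As above, $y_n^{q,\pm}/\lambda_n\in S_q$ for all $q$ and both signs when $n$ is large. The two points $\sum_q\mu_qy_n^{q,\pm}/\lambda_n$ of $\sum_q\mu_qS_q$ differ by $2e_{\langle n,0\rangle}/\lambda_n$, because $\sum_q\mu_q=1$, and this has norm at least $2/\lambda_n\to2$. $\blacksquare$

## Fréchet differentiability excludes the diametral LD2P on $c_0$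

We use two facts. *Asplund's theorem*: a norm on a space with separable dual is Fréchet differentiable on a dense set. *Šmulyan's lemma*, in the direction we need: if $|\cdot|$ is Fréchet differentiable at $x_0$, $|x_0|=1$, with derivative $x_0^*$, and $f_k\in S_{X^*}$ satisfy $f_k(x_0)\to1$, then $|f_k-x_0^*|\to0$. This is short. Given $\varepsilon>0$, choose $\delta>0$ with $|x_0+h|\le1+x_0^*(h)+\varepsilon|h|$ for $|h|\le\delta$. If $f\in S_{X^*}$ and $f(x_0)\ge1-\varepsilon\delta$, then for $|h|=\delta$ we have $f(x_0)+f(h)\le|x_0+h|\le1+x_0^*(h)+\varepsilon\delta$, so $(f-x_0^*)(h)\le2\varepsilon\delta$, that is, $|f-x_0^*|\le2\varepsilon$.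

**Proof of Proposition 3.** Let $|\cdot|$ be an equivalent norm on $c_0$ and $X=(c_0,|\cdot|)$. Since $c_0^*$ is separable, Asplund's theorem gives a nonzero point of Fréchet differentiability, and by homogeneity we may take it to be $x_0$ with $|x_0|=1$. Its derivative $x_0^*$ lies in $S_{X^*}$ and $x_0^*(x_0)=1$. So $x_0$ is a norm-one point of each slice $S(x_0^*,\frac1k)$. If the diametral LD2P held, there would be $y_k\in S(x_0^*,\frac1k)$ with $|x_0-y_k|>2-\frac1k$. Choose $f_k\in S_{X^*}$ with $f_k(x_0)-f_k(y_k)=|x_0-y_k|>2-\frac1k$. Both $f_k(x_0)$ and $-f_k(y_k)$ are at most $1$, so $f_k(x_0)\to1$ and $f_k(y_k)\to-1$. By Šmulyan's lemma $|f_k-x_0^*|\to0$, hence $f_k(y_k)-x_0^*(y_k)\to0$. But $x_0^*(y_k)\to1$, a contradiction. $\blacksquare$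

## Separable spaces containing $c_0$: a partner position for the complement

We now prove Theorem 4. Let $X$ be separable and contain an isomorphic copy of $c_0$. By *Sobczyk's theorem* this copy is complemented, so $X$ is isomorphic to $Y\oplus c_0$ with $Y$ separable. It is enough to find the norm on $Y\oplus c_0$.

*Norm-one points in weakly open sets.* Let $X$ be infinite-dimensional and $U\subset B_X$ nonempty and relatively weakly open. Then $U$ contains a point of norm one. Indeed, if $u\in U$ and $|u|<1$, then $U$ contains all points of $B_X$ at which finitely many functionals are close to their values at $u$. Take $v\ne0$ in the common kernel of these functionals. Some $u+tv$ has norm one, and it lies in $U$.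

*The case $Y=\{0\}$.* The norm of Theorem 1 is MLUR. It has the D2P by Theorem 2 and *Bourgain's lemma*, which says that every nonempty relatively weakly open subset of $B_X$ contains a convex combination of slices. One can also argue directly. Take $x\in U$ with $|x|=1$. By Lemma B the points $(x+u_n^\pm)/\lambda_n$, with $\lambda_n\to1$ as in the proof of the LD2P, lie in $B_X$ and converge weakly to $x$, so they lie in $U$ for large $n$, and their distance is at least $2/\lambda_n\to2$.

*The case $Y\neq\{0\}$: the norm.* By *Kadets' theorem* $Y$ has an equivalent LUR, hence MLUR, norm, which we denote by $\|\cdot\|$. The new difficulty is that the large "coordinate" of a vector $(y,x)$ may be $y$ itself, and the trade then needs far positions acting as partners for the direction of $y$. There are too many directions for one position, so we let the direction vary with the block. Let $(a_i)$ be dense in $S_Y$ and let $\iota:\mathbb N\to\mathbb N$ take each value infinitely often.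 Take now $|B_n|=n+2$, $B_n=\{\langle n,0\rangle<\dots<\langle n,n+1\rangle\}$, and write $x[n,*]:=x_{\langle n,n+1\rangle}$ for the extra position, which is attached to the direction $a_{\iota(n)}$. As before, $\kappa_n(x)=\max_{l\in B_n}|x_l|\to0$.

For $z=(y,x)\in Y\oplus c_0$ let $M(z)=\max(\|y\|,\|x\|)$. For $j\ge0$, $n\ge\max(j,1)$ and $m\ge\max(j,1)$ put
$$h_{j,n}(z)=\bigl\|y+\tfrac14x[n,*]a_{\iota(n)}\bigr\|+\sum_{i=1}^j\bigl|x_i+\tfrac14x[n,i]\bigr|+\tfrac14|x[n,0]|,\qquad P_{j,m}(z)=\sup_{n\ge m}h_{j,n}(z),$$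
$$s_{*,m}(z)=\sup_{n\ge m}\bigl\|y+\tfrac14x[n,*]a_{\iota(n)}\bigr\|,\qquad s_{i,m}(z)=\sup_{n\ge m}\bigl|x_i+\tfrac14x[n,i]\bigr|\quad(1\le i\le j),$$
$$t_{j,m}(z)=\sup\{|x[n,i]|:n\ge m,\ j<i\le n\},$$
$$r_j(z)^2=\sum_{m\ge\max(j,1)}2^{-m}\Bigl(P_{j,m}^2+s_{*,m}^2+\sum_{i=1}^js_{i,m}^2+t_{j,m}^2\Bigr)(z)+\sum_l2^{-l}x_l^2+\|y\|^2 .$$
Here $P_{j,m}\le\bigl(\frac54(j+1)+\frac14\bigr)M\le\frac32(j+1)M$, the seminorms $s_{*,m},s_{i,m}$ are at most $\frac54M$, and $t_{j,m}\le M$. Since $\sum_{m\ge\max(j,1)}2^{-m}\le1$,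
$$r_j^2\le\bigl(\tfrac94(j+1)^2+\tfrac{25}{16}(j+1)+3\bigr)M^2\le7(j+1)^2M^2,$$
because $\frac94+\frac{25}{16}+3=\frac{109}{16}\le7$. With $\varepsilon_j=2^{-j-4}/(7(j+1)^2)$ put
$$|z|_0^2=\|y\|^2+\varepsilon_0r_0(z)^2,\qquad|z|_j^2=x_j^2+\varepsilon_jr_j(z)^2\ \ (j\ge1),\qquad|z|=\sup_{j\ge0}|z|_j .$$
Then
$$\varepsilon_jr_j(z)^2\le2^{-j-4}M(z)^2, \tag{6}$$
so $M\le|\cdot|\le(17/16)^{1/2}M$. Each $|\cdot|_j$ is a norm, hence so is $|\cdot|$, and the supremum is attained for $z\ne0$ because $|z|_j\to0$. Exactly as for (2) and (3), from $\kappa_n(x)\to0$,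
$$\|y\|\le s_{*,m}(z)\to\|y\|,\qquad\|y\|+\sum_{i\le j}|x_i|\le P_{j,m}(z)\to\|y\|+\sum_{i\le j}|x_i|, \tag{7}$$
$$|x_i|\le s_{i,m}(z)\to|x_i|,\qquad t_{j,m}(z)\to0\qquad(m\to\infty). \tag{8}$$

### Detecting symmetric perturbations in $Y\oplus c_0$

Let $|z|=1$, $|z\pm z_k|\to1$, $z_k=(y_k,x_k)$.

**Step 1 (reduce to seminorms and dispose of $y_k$).** Fix $j$ with $|z|_j=1$. As before $\limsup_k|z\pm z_k|_j\le1=|z|_j$, and Lemma A shows that every seminorm $s$ occurring in $|\cdot|_j$ satisfies $s(z\pm z_k)\to s(z)$. Since $\|y\|$ occurs in $r_j$ for every $j$, we get $\|y\pm y_k\|\to\|y\|$, so $y_k\to0$ by MLUR of $Y$ (trivially if $y=0$). Since all coordinates occur, $x_k\to0$ coordinatewise.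

**Step 2 (locate a large coordinate).** Suppose $\|x_k\|\not\to0$. Pass to a subsequence with $\|x_k\|\ge\rho>0$, and pick $l_k\in B_{n_k}$ with $|x_k(l_k)|=\|x_k\|$. Then $n_k\to\infty$. After a further subsequence, one of the four cases below holds for all $k$. Fix $m\ge\max(j,1)$ and take $k$ with $n_k\ge m$.

**Step 3 ($l_k=\langle n_k,i\rangle$ with a fixed $1\le i\le j$).** With $f_k(z)=x_i+\frac14x[n_k,i]$ for $z=(y,x)$,
$$\max_\pm s_{i,m}(z\pm z_k)\ge|f_k(z)|+|f_k(z_k)|\ge\bigl|x_i+\tfrac14x[n_k,i]\bigr|+\tfrac\rho4-|x_k(i)| .$$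
Letting $k\to\infty$, $s_{i,m}(z)\ge|x_i|+\frac\rho4$ for all $m\ge\max(j,1)$, which contradicts (8).

**Step 4 ($l_k=\langle n_k,i_k\rangle$ with $j<i_k\le n_k$).** Then $\frac12\sum_\pm t_{j,m}(z\pm z_k)\ge\frac12\sum_\pm|x_{l_k}\pm x_k(l_k)|\ge\rho$, so $t_{j,m}(z)\ge\rho$ for all $m\ge\max(j,1)$, which contradicts (8).

**Step 5 ($l_k=\langle n_k,0\rangle$).** By convexity of each summand of $h_{j,n_k}$, and (4) for the last one,
$$\tfrac12\sum_\pm P_{j,m}(z\pm z_k)\ge\bigl\|y+\tfrac14x[n_k,*]a_{\iota(n_k)}\bigr\|+\sum_{i\le j}\bigl|x_i+\tfrac14x[n_k,i]\bigr|+\tfrac\rho4 .$$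
Letting $k\to\infty$, $P_{j,m}(z)\ge\|y\|+\sum_{i\le j}|x_i|+\frac\rho4$ for all $m\ge\max(j,1)$, which contradicts (7).

**Step 6 ($l_k=\langle n_k,n_k+1\rangle$: use the rotundity of $Y$).** Put $c_k=\frac14x_k(l_k)$, so $|c_k|\ge\frac\rho4$. The term of index $n_k$ in $s_{*,m}$ gives
$$s_{*,m}(z\pm z_k)\ge\bigl\|y\pm y_k+\tfrac14x_{l_k}a_{\iota(n_k)}\pm c_ka_{\iota(n_k)}\bigr\|\ge\|y\pm c_ka_{\iota(n_k)}\|-\|y_k\|-\tfrac14|x_{l_k}| .$$
Here $y_k\to0$ and $x_{l_k}\to0$. Hence $\limsup_k\|y\pm c_ka_{\iota(n_k)}\|\le s_{*,m}(z)$ for all $m\ge\max(j,1)$, and by (7) $\limsup_k\|y\pm c_ka_{\iota(n_k)}\|\le\|y\|$. The sum of the two norms is at least $2\|y\|$, so both tend to $\|y\|$. MLUR of $Y$ (or triviality, if $y=0$) gives $c_ka_{\iota(n_k)}\to0$, that is, $c_k\to0$, a contradiction.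

So $x_k\to0$ and $y_k\to0$ in norm, and $|\cdot|$ is MLUR.

### Shifted pairs in weakly open sets of $Y\oplus c_0$

Write $X=(Y\oplus c_0,|\cdot|)$. Let $U\subset B_X$ be nonempty and relatively weakly open, and choose $z=(y,x)\in U$ with $|z|=1$. Then $M(z)\le1$ and $M(z)^2\ge\frac{16}{17}$, so $M(z)>\frac12$.

**Claim.** For every $\tau\in(0,1)$ there are weakly null sequences $(u_n^\pm)$, indexed by an infinite set of $n$, with $u_n^+-u_n^-=(0,2e_{\langle n,0\rangle})$ and $\limsup_n|z+u_n^\pm|\le1+\tau$.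

**Step 1 (the claim gives the D2P).** Let $\lambda_n=\max\{1,|z+u_n^+|,|z+u_n^-|\}$, so $\limsup_n\lambda_n\le1+\tau$. For $z^*\in X^*$,
$$z^*\Bigl(\frac{z+u_n^\pm}{\lambda_n}\Bigr)-z^*(z)=\Bigl(\frac1{\lambda_n}-1\Bigr)z^*(z)+\frac{z^*(u_n^\pm)}{\lambda_n},$$
where the last term tends to $0$ and $0\le1-\frac1{\lambda_n}\le\lambda_n-1$. So the $\limsup$ of the modulus is at most $\tau|z^*(z)|$. A weak neighborhood of $z$ in $B_X$ contained in $U$ is described by finitely many functionals and a tolerance. If $\tau$ is small depending on these, then $(z+u_n^\pm)/\lambda_n\in U$ for large $n$. The distance of the two points is $|(0,2e_{\langle n,0\rangle})|/\lambda_n\ge2/\lambda_n$. Hence $\operatorname{diam}U\ge2/(1+\tau)$ for all small $\tau$, so $\operatorname{diam}U=2$.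

**Step 2 (the claim when $\|y\|<\frac12$: trade with a coordinate of $x$).** Then $\|x\|=M(z)>\frac12$. Let $i=\min\{l:|x_l|\ge\frac12\}$, $\omega=\operatorname{sgn}x_i$ and $u_n^\pm=(0,-\omega e_{\langle n,i\rangle}\pm e_{\langle n,0\rangle})$ for $n\ge i$, which is weakly null. Let $z_n=z+u_n^\pm$ for one choice of sign and $\kappa_n=\kappa_n(x)\le1$. Then $M(z_n)\le1+\kappa_n\le2$.

For $0\le j<i$ and large $n$, the leading term of $|z_n|_j^2$ is $\|y\|^2$ if $j=0$ and $x_j^2$ if $j\ge1$, which is less than $\frac14$ in either case. By (6), $|z_n|_j^2\le\frac14+\frac1{16}\cdot4=\frac12$.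

For fixed $j\ge i$, let $\min B_n>j$. The vector $y$, the coordinates $1,\dots,j$ of $x$, and all positions other than $0$ and $i\le j$ in $B_n$ are unchanged. So the terms $\|y\|$, $x_j$, $s_{*,m}$, $t_{j,m}$ and $s_{i',m}$ with $i'\ne i$ are unchanged, and every coordinate converges to that of $x$. As in Lemma B, the changed term of $s_{i,m}$ is at most $|x_i|-\frac14+\frac14\kappa_n\le|x_i|\le s_{i,m}(z)$. The changed term of $P_{j,m}$ is at most
$$\|y\|+\tfrac14\kappa_n+\sum_{i'\le j}|x_{i'}|-\tfrac14+\tfrac14+\tfrac{j+1}4\kappa_n\le P_{j,m}(z)+\tfrac{j+2}4\kappa_n ,$$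
using (7). By the reverse Fatou lemma $\limsup_n|z_n|_j\le|z|_j\le1$.

For all $j\ge J>i$, (6) gives $|z_n|_j^2\le(1+\kappa_n)^2+4\cdot2^{-J-4}$. Combining the three ranges, $\limsup_n|z_n|^2\le1+4\cdot2^{-J-4}$ for every $J>i$, so $\limsup_n|z_n|\le1$, which is more than claimed.

**Step 3 (the claim when $\|y\|\ge\frac12$: trade with $y$).** Choose $i$ with $\bigl\|a_i-y/\|y\|\bigr\|\le\tau$. For $n$ in the infinite set $\iota^{-1}(i)$ let $u_n^\pm=(0,-e_{\langle n,n+1\rangle}\pm e_{\langle n,0\rangle})$, which is weakly null, and $z_n=z+u_n^\pm$. Again $M(z_n)\le1+\kappa_n\le2$ with $\kappa_n=\kappa_n(x)$. The saving is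
$$\bigl\|y-\tfrac14a_i\bigr\|\le\Bigl(1-\frac1{4\|y\|}\Bigr)\|y\|+\frac\tau4=\|y\|-\tfrac14+\tfrac\tau4 , \tag{9}$$
obtained by writing $y-\frac14a_i=\bigl(1-\frac1{4\|y\|}\bigr)y-\frac14\bigl(a_i-y/\|y\|\bigr)$, where the first factor is nonnegative.

Fix $j\ge0$ and let $n\in\iota^{-1}(i)$ be so large that $\min B_n>j$. Then $y$ and $x_1,\dots,x_j$ are unchanged, all coordinates converge to those of $x$, and $t_{j,m}$ and the $s_{i',m}$ with $i'\le j$ are unchanged, because they involve none of the positions $0$ and $n+1$ of $B_n$. In $s_{*,m}$ only the $n$-th term changes. It becomes $\|y+\frac14(x[n,*]-1)a_i\|$, which by (9) is at most $\|y\|-\frac14+\frac\tau4+\frac14\kappa_n$. With (7), $\limsup_ns_{*,m}(z_n)\le s_{*,m}(z)+\frac\tau4$. In $P_{j,m}$ only the $n$-th term changes, and it becomes at most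
$$\|y\|-\tfrac14+\tfrac\tau4+\sum_{i'\le j}|x_{i'}|+\tfrac14+\tfrac{j+2}4\kappa_n ,$$
so by (7) $\limsup_nP_{j,m}(z_n)\le P_{j,m}(z)+\frac\tau4$.

By the reverse Fatou lemma, $\limsup_nr_j(z_n)^2$ is at most the sum obtained from $r_j(z)^2$ by replacing each $P_{j,m}(z)$ and $s_{*,m}(z)$ by itself plus $\frac\tau4$. By the triangle inequality in $\ell_2$,
$$\limsup_nr_j(z_n)\le r_j(z)+\tfrac\tau4\Bigl(2\sum_{m\ge\max(j,1)}2^{-m}\Bigr)^{1/2}\le r_j(z)+\tfrac\tau2 .$$
The leading term of $|z_n|_j$ ($\|y\|$ or $|x_j|$) is unchanged for large $n$, so the triangle inequality in $\mathbb R^2$ gives $\limsup_n|z_n|_j\le|z|_j+\varepsilon_j^{1/2}\frac\tau2\le1+\tau$.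

For all $j\ge J\ge1$, (6) gives $|z_n|_j^2\le(1+\kappa_n)^2+4\cdot2^{-J-4}$. Choose $J$ with $1+4\cdot2^{-J-4}\le(1+\tau)^2$. The finitely many $j<J$ and the tail together give $\limsup_n|z_n|\le1+\tau$. This proves the claim, hence the D2P. Since slices are relatively weakly open, the LD2P follows, and Theorem 4 is proved. $\blacksquare$
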